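# Deciding greediness of existential rules, and why weak greediness cannot be decided

## 1. Two conditions on all derivations, and the guess "undecidable, twice"

An existential rule creates objects: when its body matches, its head is added, with new anonymous objects (nulls) for the existential variables. Call a sequence of rule applications *greedy* if each application hands on, besides constants, only nulls that occur together in the output of one earlier application. Two questions about a finite rule set suggest themselves. Is every derivation, from every database, greedy? Or, more generously: can every derivation be replaced by a greedy one with the same result? The rule sets with the first property form the class $\mathsf{gbts}$, those with the second the class $\mathsf{wgbts}$. Can an algorithm, given the rule set, decide membership? The problem is taken from Tim S. Lyon and Sebastian Rudolph, "Derivation-Graph-Based Characterizations of Decidable Existential Rule Sets", arXiv:2307.08481 (2023).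

The natural first guess is *no, both times, and by the same proof*. Both conditions quantify over all databases and all derivations. Rules can simulate a counter machine. So let a rule set simulate a machine, and let a non-greedy step become possible when the machine halts. We test this guess on small rule sets and then on small machines. First we need exact definitions.

Fix a signature with countably infinitely many predicate symbols of every arity, a countably infinite set of constants and a countably infinite set of labelled nulls. Rule sets may use any predicates of this signature. An *instance* is a set of atoms whose arguments are constants or nulls. A *database* $\mathcal D$ is a finite instance containing only constants. An *existential rule* is a formula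
$$\rho=\forall\vec x\vec y\,\big(\varphi(\vec x,\vec y)\to\exists\vec z\,\psi(\vec y,\vec z)\big),$$
where the body $\varphi$ and the head $\psi$ are conjunctions of atoms, which we also treat as sets of atoms. The variables $\vec y$ shared by body and head form the *frontier* $\mathrm{fr}(\rho)$. A rule set is a finite set $\mathcal R$ of existential rules. Homomorphisms map variables to terms and fix constants.

A rule $\rho$ is applicable to $\mathcal I$ via a homomorphism $h$ if $h(\mathrm{body}(\rho))\subseteq\mathcal I$. Applying it yields $\mathcal I\cup h'(\mathrm{head}(\rho))$, where $h'$ extends $h$ by sending each existential variable to a fresh null. An $\mathcal R$-*derivation* from $\mathcal D$ is a finite sequence $\mathcal I_0=\mathcal D,(\rho_1,h_1,\mathcal I_1),\dots,(\rho_\ell,h_\ell,\mathcal I_\ell)$ with each $\rho_i\in\mathcal R$ and each $\mathcal I_i$ obtained from $\mathcal I_{i-1}$ by applying $\rho_i$ via $h_i$, with extension $h_i'$. It *yields* $\mathcal I_\ell$.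

**Definition (the sets $N_j$, greediness).** For $j\ge1$, $N_j$ is the set of all nulls occurring in the atoms $h_j'(\mathrm{head}(\rho_j))$ produced by step $j$, including nulls passed through the frontier. Put $N_0=\emptyset$. The derivation is *greedy* if for every $i\in\{1,\dots,\ell\}$ there is $j$ with $0\le j<i$ and
$$h_i(\mathrm{fr}(\rho_i))\subseteq N_j\cup\mathrm{terms}(\mathcal D)\cup\mathrm{consts}(\mathcal R).$$

**Definition (the two classes).** $\mathcal R\in\mathsf{gbts}$ if for every database $\mathcal D$ every $\mathcal R$-derivation from $\mathcal D$ is greedy. $\mathcal R\in\mathsf{wgbts}$ if for every database $\mathcal D$ and every $\mathcal R$-derivation from $\mathcal D$ yielding an instance $\mathcal I$, there is a greedy $\mathcal R$-derivation from $\mathcal D$ yielding $\mathcal I$.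

Some conventions hold throughout. Every existential variable of a rule occurs in its head (others can be dropped). Distinct rules are understood to use disjoint variables, although displayed rules may reuse letters. We write $\mathrm{ex}(\rho)$ for the set of existential variables and $\mathrm{hv}(\rho)=\mathrm{fr}(\rho)\cup\mathrm{ex}(\rho)$ for the set of head variables. A null is introduced by exactly one step and persists; it lies in $N_j$ for the step $j$ introducing it. All constants in a derivation from $\mathcal D$ lie in $\mathrm{terms}(\mathcal D)\cup\mathrm{consts}(\mathcal R)$. So only nulls matter: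
$$\text{step } i \text{ satisfies the condition (``is greedy'')}\iff \text{the nulls of } h_i(\mathrm{fr}(\rho_i)) \text{ all lie in one } N_j,\ 0\le j<i.\tag{1}$$
In particular, a step whose frontier image contains at most one null is greedy.

**Example 1.** Take the rules $U(x)\to\exists r\,u\;S(r,u)$ and $S(r,u)\to\exists z\;T(u,z)$. From $\{U(a)\}$, step 1 gives $S(n_1,n_2)$ with $N_1=\{n_1,n_2\}$, and step 2 gives $T(n_2,n_3)$ with $N_2=\{n_2,n_3\}$. The null $n_2$ belongs to $N_2$ although step 2 did not introduce it.

## 2. Four small rule sets

**Case A: all frontiers have at most one variable.** Every step is greedy by (1), so the set is in $\mathsf{gbts}$, whatever else the rules do.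

**Case B: $U(x)\to\exists r\,R(r)$ and $R(r_1)\wedge R(r_2)\to G(r_1,r_2)$.** From $\{U(a)\}$ apply the first rule twice, giving $R(n_1),R(n_2)$ with $N_1=\{n_1\}$, $N_2=\{n_2\}$. Then $G(n_1,n_2)$ is derived with frontier image $\{n_1,n_2\}$. This is not greedy, so the set is not in $\mathsf{gbts}$.

**Case C: a failure that cannot be repaired.** Take
$$U(x)\to\exists r\,u\;S(r,u),\qquad \gamma:\ S(r,u)\to\exists z\;T(u,z),\qquad \delta:\ S(r,u)\wedge T(u,z)\to G(r,z).$$
From $\{U(a)\}$ derive $S(r,u)$, $T(u,z)$, $G(r,z)$ (from now on letters also denote nulls when no confusion arises). The sets are $N_1=\{r,u\}$, $N_2=\{u,z\}$, so the last step, with frontier image $\{r,z\}$, is not greedy. Any derivation of $\mathcal I=\{U(a),S(r,u),T(u,z),G(r,z)\}$ must produce $G(r,z)$ by $\delta$. Before that it can only have produced $S(r,u)$ and $T(u,z)$, by different steps. So no greedy derivation yields $\mathcal I$, and the set is not in $\mathsf{wgbts}$.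

**Case D: Case C with a repair rule.** Add $\varepsilon_0:\ S(r,u)\to\exists z\;T(u,z)\wedge G(r,z)$. The non-greedy derivation of Case C is still there, so the set is not in $\mathsf{gbts}$. But it *is* in $\mathsf{wgbts}$. Given a derivation yielding $\mathcal I$, replace each $\gamma$-step with $r,u$ mapped to nulls, introducing $z$ with $G(r,z)\in\mathcal I$, by an $\varepsilon_0$-step with the same nulls. The only additional atoms are atoms of $\mathcal I$ over nulls already present, so all later steps still apply and the result is still $\mathcal I$. Now look at a $\delta$-step with $r,z$ mapped to nulls, the only kind of step that can fail to be greedy. The atom $S(r,u)$ contains a null, so it is not in $\mathcal D$, and the step producing it introduced both $r$ and $u$. Hence it is the only $S$-atom containing the null $u$. Likewise $T(u,z)$ is the only $T$-atom containing $z$ in second position. So $z$ was introduced by a $\gamma$- or $\varepsilon_0$-step that used $S(r,u)$. After replacement it is an $\varepsilon_0$-step, whose $N_k$ contains $r$ and $z$.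

Cases C and D show a difference between the classes. A subset of a $\mathsf{gbts}$ rule set is in $\mathsf{gbts}$, because it has fewer derivations and (1) refers to nothing else. For $\mathsf{wgbts}$ this fails: an additional rule may *repair* a failure.

## 3. A counter machine written on the constants of the database

Small cases do not refute the guess, so let us try to prove it. A *two-counter machine* $\mathcal M$ has finitely many states, including $q_0,q_f$, and finitely many instructions $(q,\mathit{op},q')$ with $\mathit{op}\in\{\mathrm{inc}_k,\mathrm{dec}_k,\mathrm{zero}_k:k=1,2\}$. Configurations are $(q,a,b)$ with $a,b\in\mathbb N$; $\mathrm{dec}_k$ requires counter $k$ to be positive, $\mathrm{zero}_k$ requires it to be $0$ and changes no counter. We say that $\mathcal M$ *halts* if a configuration with state $q_f$ is reachable from $(q_0,0,0)$. The halting problem is $\Sigma^0_1$-complete (Minsky, *Computation: Finite and Infinite Machines*, 1967).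

Numbers will be represented by *database constants*. The reason is (1): constants are free, so a step may handle arbitrarily many of them and still be greedy. The database supplies constants and a binary relation $Neq$ meant as inequality. The rules choose a sequence of constants $x_0,x_1,\dots$ that are pairwise related by $Neq$, and use it as the number line. Here $r$ names one simulation, and nulls $m$ name the stages of its growing line.

* (R1) $U(x)\to\exists r\,m\;First(r,m,x)$
* (R2) $First(r,m,x)\to Name(r,m,x)\wedge Z(r,m,x)$
* (R3) $First(r,m,x)\wedge Neq(x,c)\to W(r,m,c)$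
* (R4) $W(r,m,c)\to\exists m'\;Next(r,m,m',c)$
* (R5) $Next(r,m,m',x)\wedge W(r,m,c)\wedge Neq(x,c)\to W(r,m',c)$
* (R6) $Next(r,m,m',x)\to Name(r,m',x)$
* (R7) $Next(r,m,m',c)\wedge Z(r,m,x)\to Z(r,m',x)$
* (R8) $Next(r,m,m',c)\wedge Name(r,m,x)\to E(r,m',x,c)$
* (R9) $Next(r,m,m',c)\wedge E(r,m,x,x')\to E(r,m',x,x')$
* (R10) $Z(r,m,x)\to C_{q_0}(r,m,x,x)$
* (RM) for each instruction of $\mathcal M$ one rule:
  * $(q,\mathrm{inc}_1,q')$: $C_q(r,m,x,y)\wedge E(r,m,x,x')\to C_{q'}(r,m,x',y)$
  * $(q,\mathrm{dec}_1,q')$: $C_q(r,m,x,y)\wedge E(r,m,x',x)\to C_{q'}(r,m,x',y)$
  * $(q,\mathrm{zero}_1,q')$: $C_q(r,m,x,y)\wedge Z(r,m,x)\to C_{q'}(r,m,x,y)$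
  * $(q,\mathrm{inc}_2,q')$: $C_q(r,m,x,y)\wedge E(r,m,y,y')\to C_{q'}(r,m,x,y')$
  * $(q,\mathrm{dec}_2,q')$: $C_q(r,m,x,y)\wedge E(r,m,y',y)\to C_{q'}(r,m,x,y')$
  * $(q,\mathrm{zero}_2,q')$: $C_q(r,m,x,y)\wedge Z(r,m,y)\to C_{q'}(r,m,x,y)$
* (R11) $C_{q_f}(r,m,x,y)\to\exists u\;S(r,u)$
* ($\gamma$) $S(r,u)\to\exists z\;T(u,z)$
* ($\delta$) $S(r,u)\wedge T(u,z)\to G(r,z)$

Call this set $\mathcal R^0_{\mathcal M}$. The atom $W(r,m,c)$ says that $c$ may be appended to the line at stage $m$; $Name$ gives the last element of the line, $Z$ its first element (zero), and $E$ its successor pairs. The last two rules are those of Case C.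

**A halting machine.** Let $\mathcal M$ have the single instruction $(q_0,\mathrm{inc}_1,q_f)$, and let $\mathcal D=\{U(d_0),Neq(d_0,d_1)\}$. We derive $First(r,m_0,d_0)$; $Name(r,m_0,d_0),Z(r,m_0,d_0)$; $W(r,m_0,d_1)$; $Next(r,m_0,m_1,d_1)$; $Z(r,m_1,d_0)$; $E(r,m_1,d_0,d_1)$; $C_{q_0}(r,m_1,d_0,d_0)$; $C_{q_f}(r,m_1,d_1,d_0)$; $S(r,u)$; $T(u,z)$; $G(r,z)$. Before the last step $z$ lies only in $\{u,z\}$, the $N_j$ of the $\gamma$-step, so the last step is not greedy. As hoped, halting destroys greediness.

**A machine that does not halt.** Let $\mathcal M$ have the single instruction $(q_0,\mathrm{dec}_1,q_f)$. It cannot move, since counter 1 starts at $0$. But consider the dishonest database $\mathcal D=\{U(e),Neq(e,e)\}$. We derive $First(r,m_0,e)$; $Name(r,m_0,e),Z(r,m_0,e)$; $W(r,m_0,e)$; $Next(r,m_0,m_1,e)$; $Z(r,m_1,e)$; $E(r,m_1,e,e)$; $C_{q_0}(r,m_1,e,e)$. Now "decrement" along $E(r,m_1,e,e)$ to get $C_{q_f}(r,m_1,e,e)$, then $S(r,u),T(u,z),G(r,z)$. Again the last step is not greedy.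

This is where the attempt breaks. The number line has collapsed to one point, all tests succeed, and the rule set fails to be in $\mathsf{gbts}$ for a machine that does not halt. For $\mathsf{gbts}$ this is no accident of the encoding. In Section 5 we shall see that *one* database decides membership, and in it all constants that the rules do not mention are equal. For $\mathsf{wgbts}$ there is a way out: add a rule in the manner of Case D that repairs the bad step *exactly when the database is dishonest*,

* ($\varepsilon$) $S(r,u)\wedge Neq(x,x)\to\exists z\;T(u,z)\wedge G(r,z)$.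

Put $\mathcal R_{\mathcal M}=\mathcal R^0_{\mathcal M}\cup\{\varepsilon\}$. For $\mathsf{gbts}$ such a rule cannot help, because more rules only mean more derivations.

## 4. The theorems: half of the guess survives

**Theorem 1.** Membership in $\mathsf{gbts}$ is decidable, in 2ExpTime.

**Theorem 2.** Membership in $\mathsf{wgbts}$ is undecidable, even for constant-free rule sets with predicates of arity $\le4$.

**Theorem 3.** (a) Membership in $\mathsf{gbts}$ is 2ExpTime-hard, hence 2ExpTime-complete. (b) Membership in $\mathsf{wgbts}$ is $\Pi^0_1$-complete: it is not recursively enumerable, but its complement is.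

Here 2ExpTime means time $2^{2^{p(s)}}$ for a polynomial $p$ in the input size $s$; $\Sigma^0_1$ is the class of recursively enumerable sets and $\Pi^0_1$ that of their complements. Theorem 1 uses no external result. Theorems 2 and 3(b) use the undecidability of the halting problem for two-counter machines. Theorem 3(a) uses one published hardness result, recalled in Section 12.

Sections 5–10 prove Theorem 1. Non-membership in $\mathsf{gbts}$ is clearly recursively enumerable: list all derivations and wait for a non-greedy one. The work lies in knowing when to stop waiting. The plan is this. A shortest non-greedy derivation is greedy up to its last step, hence tree-shaped. We place all tree-shaped derivations inside one infinite tree of words over a *finite* alphabet, and test for the bad last step with a pushdown system walking in that tree.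

## 5. One database for all derivations

Fix $\mathcal R$. Let $C^*=\mathrm{consts}(\mathcal R)\cup\{*\}$ with a constant $*\notin\mathrm{consts}(\mathcal R)$. Let $\mathcal D^*$ be the set of all atoms over $C^*$ with predicates occurring in $\mathcal R$.

**Lemma 1.** $\mathcal R\in\mathsf{gbts}$ iff every $\mathcal R$-derivation from $\mathcal D^*$ is greedy.

*Proof.* The purpose is to collapse the constants of a database while keeping all nulls. Only "if" needs proof. Take a derivation $\mathcal D,(\rho_i,h_i,\mathcal I_i)_{i\le\ell}$. Let $\kappa$ map all constants outside $\mathrm{consts}(\mathcal R)$ to $*$ and fix all other terms. Put $\mathcal I_0^*=\mathcal D^*$ and $\mathcal I_i^*=\mathcal I_{i-1}^*\cup\kappa h_i'(\mathrm{head}(\rho_i))$.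

By induction on $i$, $\kappa$ maps every atom of $\mathcal I_i$ whose predicate occurs in $\mathcal R$ into $\mathcal I_i^*$. For $i=0$ this holds because $\mathcal D^*$ contains all such atoms over $C^*$; in the step it holds by definition of $\mathcal I_i^*$. Also, the nulls of $\mathcal I^*_i$ are nulls of $\mathcal I_i$, so nulls that were fresh remain fresh. Since $\kappa$ fixes the constants of the rules, $\kappa h_i$ is a homomorphism from $\mathrm{body}(\rho_i)$ into $\mathcal I_{i-1}^*$. So $\mathcal D^*,(\rho_i,\kappa h_i,\mathcal I_i^*)_{i\le\ell}$ is a derivation. It has the same sets $N_j$ and the same nulls in frontier images as the given one. By (1), one is greedy iff the other is. $\square$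

The number of databases has dropped to one. But there are still infinitely many derivations from it.

## 6. Greedy derivations are trees, and two nulls witness a failure

**Lemma 2.** Let $(\rho_i,h_i,\mathcal I_i)_{i\le\ell}$ be a derivation whose steps $1,\dots,\ell-1$ are greedy. For $1\le i<\ell$ choose $p(i)<i$ such that the nulls of $h_i(\mathrm{fr}(\rho_i))$ lie in $N_{p(i)}$. This makes $\{0,\dots,\ell-1\}$ a tree with root $0$.

(a) If a null $n'$ introduced at step $b$ lies in $N_j$, $j<\ell$, then $b=j$ or $b$ is an ancestor of $j$, and $n'\in N_{j'}$ for all $j'$ on the path from $b$ to $j$.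

(b) If step $\ell$ is not greedy, there are nulls $n_1,n_2\in h_\ell(\mathrm{fr}(\rho_\ell))$ that lie in no common $N_j$ with $j<\ell$.

*Proof.* (a) This says that a null can reach a step only by being handed down. If $j\ne b$, then $n'\in N_j$ is not fresh at step $j$. So $n'$ is the image of a frontier variable, $n'\in h_j(\mathrm{fr}(\rho_j))$, and hence $n'\in N_{p(j)}$. Repeat with $p(j)$. Since $N_0=\emptyset$, the walk towards the root must end at $b$.

(b) This reduces non-greediness, a statement about a set of nulls, to a pair. Let $X$ be the set of nulls in $h_\ell(\mathrm{fr}(\rho_\ell))$. By (1), $X\neq\emptyset$. Suppose any two elements of $X$ lie in a common $N_j$, $j<\ell$. By (a), both of their birth steps are ancestors of $j$ or equal to it, hence comparable in the tree. So all birth steps of elements of $X$ are pairwise comparable. Let $n'\in X$ have the deepest birth step $i'$. For any $n''\in X$ some $N_j$ contains $n'$ and $n''$. Both birth steps lie on the path from the root to $j$, that of $n''$ not below $i'$. So $i'$ is on the path from the birth step of $n''$ to $j$, and $n''\in N_{i'}$ by (a). Thus $X\subseteq N_{i'}$,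 and step $\ell$ is greedy, a contradiction. $\square$

## 7. A tree of words containing all tree-shaped derivations

To draw a tree-shaped derivation, it is enough to record for each step its rule and how its frontier is glued to the head of its parent step. Both come from finite sets. In addition we follow two chosen nulls $n_1,n_2$ by two kinds of marks. We now set this up.

**Definition (letters).** Let $V=\bigcup_{\rho\in\mathcal R}\mathrm{hv}(\rho)$, with a fixed linear order. A letter is $a=(\rho,\eta,M_1,M_2)$ with $\rho\in\mathcal R$ and $\eta:\mathrm{fr}(\rho)\to V\cup C^*$, where $M_1,M_2$ are restricted below. Define $r_a$ on $\mathrm{hv}(\rho)\cup C^*$ by $r_a(z)=z$ for $z\in\mathrm{ex}(\rho)$ and $r_a(c)=c$ for $c\in C^*$. For $x\in\mathrm{fr}(\rho)$, put $r_a(x)=\eta(x)$ if $\eta(x)\in C^*$; otherwise $r_a(x)$ is the least $x'\in\mathrm{fr}(\rho)$ with $\eta(x')=\eta(x)$. Let $\mathrm{rep}(a)=r_a(\mathrm{hv}(\rho))\cap V$. We require $M_1,M_2\subseteq\mathrm{rep}(a)$ and write $M_k(a)$ for them. For an extra symbol $\bot$ put $\mathrm{rep}(\bot)=M_1(\bot)=M_2(\bot)=\emptyset$. The finite set of letters is $\Sigma$.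

So $\eta$ tells which variable of the parent (or which constant) each frontier variable is glued to, and $\mathrm{rep}(a)$ contains one name for each null in the head.

**Definition (compatibility).** The letter $a=(\rho,\eta,M_1,M_2)$ is compatible with $a'\in\Sigma\cup\{\bot\}$ if $\eta(\mathrm{fr}(\rho))\subseteq\mathrm{rep}(a')\cup C^*$ and, for all $x\in\mathrm{rep}(a)\cap\mathrm{fr}(\rho)$ and $k\in\{1,2\}$, $x\in M_k\iff\eta(x)\in M_k(a')$.

**Definition (nodes and their nulls).** $\mathcal T$ is the set of words $\bot a_1\cdots a_k$ ($k\ge0$) in which each letter of $\Sigma$ is compatible with its predecessor. It is a tree; $w^-$ is the parent of $w\ne\bot$, $\mathrm{last}(w)$ the last symbol, and $\le$ the prefix order. Let $\beta_\bot$ be the identity on $C^*$. For $w=w^-a$ with $a=(\rho,\eta,M_1,M_2)$, define $\beta_w$ on $\mathrm{rep}(a)\cup C^*$: the identity on $C^*$; $\beta_w(z)=n_{w,z}$ for $z\in\mathrm{ex}(\rho)$, with distinct nulls for distinct pairs $(w,z)$; and $\beta_w(x)=\beta_{w^-}(\eta(x))$ for $x\in\mathrm{rep}(a)\cap\mathrm{fr}(\rho)$. Put $N_w=\beta_w(\mathrm{rep}(\mathrm{last}(w)))$.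

By induction along paths, $N_w$ consists of nulls $n_{u,z}$ with $u\le w$, and $\beta_w$ is injective. Indeed, the nulls $n_{w,z}$ are not in $N_{w^-}$; distinct elements of $\mathrm{rep}(a)\cap\mathrm{fr}(\rho)$ have distinct $\eta$-values in $V$, because each is the least of its class; and $\beta_{w^-}$ is injective. Moreover
$$\beta_w(r_a(x))=\beta_{w^-}(\eta(x))\qquad\text{for all }x\in\mathrm{fr}(\rho).\tag{2}$$
If $\eta(x)=c\in C^*$, both sides are $c$. Otherwise $x'=r_a(x)\in\mathrm{rep}(a)\cap\mathrm{fr}(\rho)$ has $\eta(x')=\eta(x)$, and (2) is the definition of $\beta_w(x')$.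

**Definition (atoms of a node).** Put $H_\bot=H_\bot^+=\mathcal D^*$. For $a=(\rho,\eta,M_1,M_2)$ put $H_a=r_a(\mathrm{head}(\rho))$ and
$$H_a^+=H_a\cup\{\mathsf{Mark}_k(z):k\in\{1,2\},\ z\in\mathrm{ex}(\rho)\cap M_k(a),\ M_{3-k}(a)=\emptyset\},$$
with new predicates $\mathsf{Mark}_1,\mathsf{Mark}_2$. Put $A_w=\beta_w(H_{\mathrm{last}(w)})$ and $A_w^+=\beta_w(H^+_{\mathrm{last}(w)})$.

Every variable of $\mathrm{hv}(\rho)$ occurs in $\mathrm{head}(\rho)$. So the nulls of $A_w$ are exactly those of $N_w$, and those of $A_w^+$ also lie in $N_w$.

**Example 2.** Let $\rho$ be $Q(x,y)\to\exists z\,Q(y,z)$. The letter $a_1=(\rho,y\mapsto*,\emptyset,\emptyset)$ has $\mathrm{rep}(a_1)=\{z\}$ and $H_{a_1}=\{Q(*,z)\}$. The letter $a_2=(\rho,y\mapsto z,\emptyset,\emptyset)$ has $\mathrm{rep}(a_2)=\{y,z\}$ and $H_{a_2}=\{Q(y,z)\}$; it is compatible with $a_1$ and with itself. Writing $n^1,n^2,n^3$ for the nulls born at $\bot a_1$, $\bot a_1a_2$, $\bot a_1a_2a_2$, these three nodes carry $Q(*,n^1)$, $Q(n^1,n^2)$, $Q(n^2,n^3)$. If a rule $P(x_1,x_2)\to P'(x_1,x_2)$ has both frontier variables glued to the same variable, and $x_1<x_2$, then $r_a(x_1)=r_a(x_2)=x_1$,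 $\mathrm{rep}(a)=\{x_1\}$ and $H_a=\{P'(x_1,x_1)\}$.

**Example 3 (why marks).** In Case B two applications of $U(x)\to\exists r\,R(r)$ look the same: rule and $\eta=\emptyset$ coincide. Without marks the two nulls $n_1,n_2$ would be merged into one, and the failure would disappear. With marks there are different nodes $\bot b_1,\bot b_2$ for $b_1=(\rho,\emptyset,\{r\},\emptyset)$ and $b_2=(\rho,\emptyset,\emptyset,\{r\})$, carrying $\mathsf{Mark}_1$ and $\mathsf{Mark}_2$ respectively.

**Lemma 3.** Let $v\in\mathcal T$.

(C) If $n_{u,z}\in N_v$ then $u\le v$, and $n_{u,z}\in N_{v'}$ for all $u\le v'\le v$. Hence $\{v:n_{u,z}\in N_v\}$ is connected in $\mathcal T$.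

(M) If $n_{u,z}=\beta_v(y)$ with $y\in\mathrm{rep}(\mathrm{last}(v))$, then $y\in M_k(\mathrm{last}(v))\iff z\in M_k(\mathrm{last}(u))$ for $k=1,2$.

*Proof.* Part (C) says nulls are handed down without gaps, (M) that a null has the same marks everywhere. Use induction on the length of $v$; for $v=\bot$ there are no nulls. Let $v=v^-a$ with $a=(\rho,\eta,M_1,M_2)$ and $n_{u,z}=\beta_v(y)$. If $y\in\mathrm{ex}(\rho)$, then $u=v$ and $z=y$, and both claims are trivial. Otherwise $y\in\mathrm{fr}(\rho)$ and $n_{u,z}=\beta_{v^-}(\eta(y))\in N_{v^-}$, so (C) for $v^-$ gives (C) for $v$. By compatibility, $y\in M_k(a)\iff\eta(y)\in M_k(\mathrm{last}(v^-))$, so (M) for $v^-$ gives (M) for $v$. $\square$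

## 8. Active nodes, and non-greediness as a single homomorphism

Not every node of $\mathcal T$ corresponds to a possible rule application, since the body must match somewhere. This is a recursive condition.

**Definition (active nodes).** For $X\subseteq\mathcal T$ let $F(X)$ consist of $\bot$ and all $w=w^-(\rho,\eta,M_1,M_2)\in\mathcal T$ with $w^-\in X$ for which there is a homomorphism $h:\mathrm{body}(\rho)\to\bigcup_{v\in X}A_v$ with $h(x)=\beta_{w^-}(\eta(x))$ for all $x\in\mathrm{fr}(\rho)$. The operator $F$ is monotone, and finitary because bodies are finite. So its least fixpoint is $\mathrm{Act}=\bigcup_kF^k(\emptyset)$, an increasing union. Put $U^+=\bigcup_{v\in\mathrm{Act}}A_v^+$.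

In Example 2 all three nodes are active: $F^1(\emptyset)=\{\bot\}$; then $\bot a_1$ is active because $Q(*,*)\in\mathcal D^*$, then $\bot a_1a_2$ because of $Q(*,n^1)$, then $\bot a_1a_2a_2$ because of $Q(n^1,n^2)$.

**Definition (justification).** A justification is a sequence $w_1,\dots,w_n$ of distinct nodes of $\mathrm{Act}\setminus\{\bot\}$ such that for each $i$ the parent of $w_i$ is in $\{\bot,w_1,\dots,w_{i-1}\}$, and the body of the rule of $w_i$ has a homomorphism, with the frontier values required in the definition of $F$, into $\mathcal D^*\cup A_{w_1}\cup\dots\cup A_{w_{i-1}}$.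

**Lemma 4.** Every finite subset of $\mathrm{Act}\setminus\{\bot\}$ is contained in a justification.

*Proof.* First, concatenate justifications and keep only first occurrences. The result is a justification, since every predecessor of a kept occurrence still precedes it or occurs even earlier. So it is enough to place a single $w\in F^k(\emptyset)\setminus\{\bot\}$ in a justification, and we use induction on $k$. The parent $w^-$ and the finitely many nodes used by the body homomorphism of $w$ lie in $F^{k-1}(\emptyset)$. Concatenate justifications for those among them that differ from $\bot$, and append $w$ if it does not yet occur. $\square$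

For $x_1,x_2\in\mathrm{fr}(\rho)$ put $\mathrm{body}^+(\rho,x_1,x_2)=\mathrm{body}(\rho)\cup\{\mathsf{Mark}_1(x_1),\mathsf{Mark}_2(x_2)\}$.

**Lemma 5.** $\mathcal R\notin\mathsf{gbts}$ iff for some $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$ there is a homomorphism $\mathrm{body}^+(\rho,x_1,x_2)\to U^+$.

*Proof.* The proof has four steps: two for "if", two for "only if".

**Step 1: from the homomorphism to a derivation.** We turn active nodes back into rule applications. Let $h$ be the homomorphism, and choose by Lemma 4 a justification $w_1,\dots,w_n$ containing all active nodes $\neq\bot$ used by $h$. Apply the rules of $w_1,\dots,w_n$ in this order, via the justifying homomorphisms, with $n_{w_i,z}$ as the null for $z$. By (2), the extended homomorphism of step $i$ equals $\beta_{w_i}\circ r_a$ on the head variables, where $a=\mathrm{last}(w_i)$. So step $i$ produces exactly $A_{w_i}$, and $N_i=N_{w_i}$. The nulls are fresh: if $n_{w_i,z}$ occurred in $A_{w_j}$ with $j<i$, then $w_i\le w_j$ by (C). But all prefixes $\neq\bot$ of $w_j$ occur at positions $\le j$, since parents come earlier, and the entries are distinct. This is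 a contradiction. So we have a derivation from $\mathcal D^*$. Since $\mathrm{body}(\rho)$ contains no mark predicate, $h(\mathrm{body}(\rho))$ is contained in its result. Append an application of $\rho$ via $h$.

**Step 2: the appended step is not greedy.** Here the marks do their work. Let $n_k=h(x_k)$. Since $\mathsf{Mark}_k(n_k)\in U^+$, the definition of $H^+$ gives $n_k=n_{u_k,z_k}$ with
$$z_k\in M_k(\mathrm{last}(u_k))\quad\text{and}\quad M_{3-k}(\mathrm{last}(u_k))=\emptyset.$$
Suppose $n_1,n_2\in N_v$ for some $v$. By (C), $u_1,u_2\le v$, so they are comparable; say $u_1\le u_2$, the other case being symmetric. By (C), $n_1\in N_{u_2}$, so $n_1=\beta_{u_2}(y)$ for some $y\in\mathrm{rep}(\mathrm{last}(u_2))$. By (M), $y\in M_1(\mathrm{last}(u_2))=\emptyset$, a contradiction. So $n_1,n_2$ lie in no common $N_j$, and by (1) the last step is not greedy. Hence $\mathcal R\notin\mathsf{gbts}$.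

**Step 3: from a non-greedy derivation to words.** Let $\mathcal R\notin\mathsf{gbts}$. By Lemma 1 there is a non-greedy derivation $(\rho_i,h_i,\mathcal I_i)_{i\le\ell}$ from $\mathcal D^*$; take a shortest one. Prefixes of derivations are derivations, so steps $1,\dots,\ell-1$ are greedy and step $\ell$ is not. Lemma 2 provides a tree structure $p$ and nulls $n_1,n_2\in h_\ell(\mathrm{fr}(\rho_\ell))$ in no common $N_j$, $j<\ell$. Say $n_k$ was introduced at step $i_k$ for the variable $z_k$, and $h_\ell(x_k)=n_k$ with $x_k\in\mathrm{fr}(\rho_\ell)$. We now read off a word for each step. Put $\pi(0)=a_0=\bot$. For $1\le i<\ell$ put $\pi(i)=\pi(p(i))\,a_i$ with $a_i=(\rho_i,\eta_i,M_1^i,M_2^i)$, where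

* $\eta_i(x)=h_i(x)$ if this is a constant, and otherwise $\eta_i(x)$ is the unique $y\in\mathrm{rep}(a_{p(i)})$ with $h'_{p(i)}(y)=h_i(x)$;
* $M_k^i=\{y\in\mathrm{rep}(a_i):h_i'(y)=n_k\}$.

For this to make sense we show by induction on $i$ that $h_i'$ maps $\mathrm{rep}(a_i)$ bijectively onto $N_i$, and that $h_i'(v)=h_i'(r_{a_i}(v))$ for $v\in\mathrm{hv}(\rho_i)$, with $h_i'$ the identity on constants. (For $i=0$ both $\mathrm{rep}(\bot)$ and $N_0$ are empty.) The nulls of $h_i(\mathrm{fr}(\rho_i))$ lie in $N_{p(i)}$, so by induction $\eta_i$ is well defined. For $x,x'\in\mathrm{fr}(\rho_i)$ we have $\eta_i(x)=\eta_i(x')$ iff $h_i(x)=h_i(x')$, by injectivity at $p(i)$. This gives the second claim. It also shows that distinct elements of $\mathrm{rep}(a_i)\cap\mathrm{fr}(\rho_i)$ have distinct images, which are nulls. Fresh nulls differ from each other and from frontier images, so $h_i'$ is injective on $\mathrm{rep}(a_i)$. It is onto $N_i$ because a null $h_i'(v)$ equals $h_i'(r_{a_i}(v))$, and $r_{a_i}(v)$ is then not a constant.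

The letter $a_i$ is compatible with $a_{p(i)}$. The values of $\eta_i$ lie in $\mathrm{rep}(a_{p(i)})\cup C^*$. For $x\in\mathrm{rep}(a_i)\cap\mathrm{fr}(\rho_i)$,
$$x\in M_k^i\iff h_i(x)=n_k\iff h'_{p(i)}(\eta_i(x))=n_k\iff\eta_i(x)\in M_k^{p(i)};$$
for $p(i)=0$ there is no such $x$. So $\pi(i)\in\mathcal T$.

**Step 4: the words are active and carry the required homomorphism.** Let $\tau$ fix constants and map the null introduced at step $i<\ell$ for $z$ to $n_{\pi(i),z}$. (Different steps may have the same word, so $\tau$ need not be injective; this does no harm.) By induction on $i$, $\tau(h_i'(y))=\beta_{\pi(i)}(y)$ for $y\in\mathrm{rep}(a_i)$. For $y\in\mathrm{ex}(\rho_i)$ this is the definition. For $y\in\mathrm{fr}(\rho_i)$,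
$$\tau(h_i(y))=\tau\big(h'_{p(i)}(\eta_i(y))\big)=\beta_{\pi(p(i))}(\eta_i(y))=\beta_{\pi(i)}(y).$$
Together with $h_i'=h_i'\circ r_{a_i}$ on head variables we get $\tau(h_i'(\mathrm{head}(\rho_i)))=\beta_{\pi(i)}(r_{a_i}(\mathrm{head}(\rho_i)))=A_{\pi(i)}$.

Next, $\pi(i)\in\mathrm{Act}$, by induction on $i$: the parent $\pi(p(i))$ is active, $\tau h_i$ maps $\mathrm{body}(\rho_i)$ into $\mathcal D^*\cup\bigcup_{1\le j<i}A_{\pi(j)}$, and $\tau h_i(x)=\beta_{\pi(p(i))}(\eta_i(x))$ for every $x\in\mathrm{fr}(\rho_i)$. Likewise $\tau h_\ell$ maps $\mathrm{body}(\rho_\ell)$ into $U^+$. Finally, $z_k\in M_k^{i_k}$ by definition, and $M_{3-k}^{i_k}=\emptyset$, because $n_k\in N_{i_k}$ and $n_1,n_2$ share no $N_j$. So $\mathsf{Mark}_k(\tau(n_k))\in A^+_{\pi(i_k)}\subseteq U^+$. Hence $\tau h_\ell$ is a homomorphism $\mathrm{body}^+(\rho_\ell,x_1,x_2)\to U^+$. $\square$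

## 9. Searching the tree with an alternating pushdown system

We must decide whether a finite set of atoms maps into the infinite set $U^+$. A node of $\mathcal T$ is a word, so we view it as the content of a stack with the last letter on top. Two kinds of questions are asked at a node $w$: "is $w$ active?", and "does $B$ map into $U^+$, where the variable $x$ must go to $\beta_w(g(x))$ for $x\in\mathrm{dom}(g)$?" Each question reduces to at most two questions at $w$, its parent or a child.

**Definition (states and configurations).** States are $\mathsf{act}$ and *items* $(B,g)$, where $B\subseteq\mathrm{body}^+(\rho,x_1,x_2)$ or $B\subseteq\mathrm{body}(\rho)$ for some $\rho\in\mathcal R$, $x_1,x_2\in\mathrm{fr}(\rho)$, and $g$ is a partial map $\mathrm{vars}(B)\to V\cup C^*$. The finite set of states is $Q$. A state is *allowed* at $a\in\Sigma\cup\{\bot\}$ if it is $\mathsf{act}$ or an item whose $g$ takes values in $\mathrm{rep}(a)\cup C^*$. Configurations are $(q,w)$ with $w\in\mathcal T$ and $q$ allowed at the top $a=\mathrm{last}(w)$.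

**Definition (transitions).** From $(q,w)$ with top $a$ there are the following transitions, each to a set of at most two configurations; every $\eta$ is extended by the identity on $C^*$.

* (T0) $q=(\emptyset,g)$: to the empty set.
* (T1) $q=\mathsf{act}$: if $w=\bot$, to the empty set; if $w=w^-(\rho,\eta,M_1,M_2)$, pop, to $\{(\mathsf{act},w^-),((\mathrm{body}(\rho),\eta),w^-)\}$.
* (T2) $q=(B,g)$, $x\in\mathrm{vars}(B)\setminus\mathrm{dom}(g)$, $y\in\mathrm{rep}(a)\cup C^*$: to $\{((B,g[x\mapsto y]),w)\}$.
* (T3) $q=(B,g)$ with $B=B_1\uplus B_2$, both nonempty, $\mathrm{vars}(B_1)\cap\mathrm{vars}(B_2)\subseteq\mathrm{dom}(g)$: to $\{((B_1,g{\restriction}\mathrm{vars}(B_1)),w),((B_2,g{\restriction}\mathrm{vars}(B_2)),w)\}$.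
* (T4) $q=(B,g)$ with $a=(\rho,\eta,M_1,M_2)\neq\bot$ and each value of $g$ in $\mathrm{fr}(\rho)\cup C^*$: pop, to $\{((B,\eta\circ g),w^-)\}$.
* (T5) $q=(B,g)$, a letter $a'=(\rho',\eta',M_1',M_2')$ compatible with $a$, and $g'$ with $\mathrm{dom}(g')=\mathrm{dom}(g)$, values in $(\mathrm{rep}(a')\cap\mathrm{fr}(\rho'))\cup C^*$ and $\eta'\circ g'=g$: push $a'$, to $\{((B,g'),wa')\}$.
* (T6) $q=(B,g)$ with $B=\{\alpha\}$, $\mathrm{vars}(\alpha)\subseteq\mathrm{dom}(g)$, $g(\alpha)\in H_a^+$: to $\{(\mathsf{act},w)\}$.

All successors are configurations: in (T1) and (T4) the values of $\eta$ lie in $\mathrm{rep}(\mathrm{last}(w^-))\cup C^*$ by compatibility; in (T5), $wa'\in\mathcal T$; the rest is immediate.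

**Definition (acceptance).** Let $\mathrm{Acc}_0=\emptyset$ and let $\mathrm{Acc}_{k+1}$ be the set of configurations with a transition to a (possibly empty) subset of $\mathrm{Acc}_k$. By induction $\mathrm{Acc}_k\subseteq\mathrm{Acc}_{k+1}$. A configuration is *accepted* if it lies in some $\mathrm{Acc}_k$; the least such $k\ge1$ is its *rank*. A configuration of rank $k$ has a transition all of whose successors have rank $<k$.

**Example 4.** Take Case B with letters $b_1,b_2$ as in Example 3, and start with $B=\{R(r_1),R(r_2),\mathsf{Mark}_1(r_1),\mathsf{Mark}_2(r_2)\}$, $g=\emptyset$, at $\bot$. By (T3), split into $\{R(r_1),\mathsf{Mark}_1(r_1)\}$ and $\{R(r_2),\mathsf{Mark}_2(r_2)\}$. For the first, push $b_1$ by (T5), set $r_1\mapsto r$ by (T2), split by (T3), and check $R(r),\mathsf{Mark}_1(r)\in H_{b_1}^+$ by (T6). It remains to accept $(\mathsf{act},\bot b_1)$. By (T1) this leads to $(\mathsf{act},\bot)$, which is accepted, and to $((\{U(x)\},\emptyset),\bot)$. There set $x\mapsto*$, use $U(*)\in\mathcal D^*$ for (T6), and reach $(\mathsf{act},\bot)$ again. The second half uses $b_2$ in the same way. So the starting configuration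 is accepted, in agreement with Case B.

**Lemma 6.** For $w\in\mathcal T$: (i) $(\mathsf{act},w)$ is accepted iff $w\in\mathrm{Act}$. (ii) $((B,g),w)$ is accepted iff there is a homomorphism $h:B\to U^+$ with $h(x)=\beta_w(g(x))$ for $x\in\mathrm{dom}(g)$; such an $h$ is called a *witness*.

*Proof.* **Step 1 (soundness): accepted configurations give true answers.** Use induction on the rank and distinguish the transition used. For (T0) the empty map is a witness. For (T2) a witness for the successor is a witness for the given configuration.

(T1): $\bot\in\mathrm{Act}$. If $w\ne\bot$, then by induction $w^-\in\mathrm{Act}$ and $\mathrm{body}(\rho)$ has a homomorphism into $U^+$ with the required frontier values. It contains no mark predicates, so the homomorphism goes into $\bigcup_{v\in\mathrm{Act}}A_v$. Hence $w\in F(\mathrm{Act})=\mathrm{Act}$.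

(T3): the witnesses for the two successors agree on shared variables, which lie in $\mathrm{dom}(g)$, so their union is a witness.

(T4): let $h$ be a witness for the successor. The values of $g$ lie in $(\mathrm{rep}(a)\cap\mathrm{fr}(\rho))\cup C^*$, so $h(x)=\beta_{w^-}(\eta(g(x)))=\beta_w(g(x))$ for $x\in\mathrm{dom}(g)$, and $h$ is a witness at $w$.

(T5): similarly, $h(x)=\beta_{wa'}(g'(x))=\beta_w(\eta'(g'(x)))=\beta_w(g(x))$.

(T6): by induction $w\in\mathrm{Act}$, so $\beta_w(g(\alpha))\in A_w^+\subseteq U^+$, and $\beta_w\circ g$ is a witness.

**Step 2 (completeness): set up the induction.** By induction on $k$ we show two things: $(\mathsf{act},w)$ is accepted for $w\in F^k(\emptyset)$; and items having a witness into $\bigcup_{v\in F^k(\emptyset)}A_v^+$ are accepted. Since $B$ is finite and the $F^k(\emptyset)$ increase to $\mathrm{Act}$, this is what we need.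

**Step 3: the $\mathsf{act}$ part for $k$.** For $k=0$ there is nothing to show. Let $k\ge1$. The configuration $(\mathsf{act},\bot)$ is accepted by (T1). If $w=w^-a\in F^k(\emptyset)$ with $a=(\rho,\eta,M_1,M_2)$, then $w^-\in F^{k-1}(\emptyset)$ and the item $((\mathrm{body}(\rho),\eta),w^-)$ has a witness into $\bigcup_{v\in F^{k-1}(\emptyset)}A_v$. So both successors in (T1) are accepted by the hypothesis for $k-1$, hence so is $(\mathsf{act},w)$.

**Step 4: the item part for $k$, splitting at the node $w$.** We use the $\mathsf{act}$ part for the same $k$. Let $h$ be a witness for $((B,g),w)$ as described. If $B=\emptyset$, use (T0). Otherwise choose for each $\alpha\in B$ a node $\nu(\alpha)\in F^k(\emptyset)$ with $h(\alpha)\in A^+_{\nu(\alpha)}$. We use strong induction on $s=\sum_{\alpha\in B}\mathrm{dist}(w,\nu(\alpha))$, the distance being that of the tree $\mathcal T$. Splitting by (T3) does not count as an inductive step: we split completely into classes and show directly that the item of each class is accepted. The induction hypothesis is used only after a (T4) or (T5) move, where the sum has strictly decreased.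

By (T2), extending $g$ by the unique $y$ with $\beta_w(y)=h(x)$, we may assume that every $x\in\mathrm{vars}(B)$ with $h(x)\in N_w\cup C^*$ is in $\mathrm{dom}(g)$. Partition $B$ into the following classes: a singleton for each $\alpha$ with $\nu(\alpha)=w$; the class of all $\alpha$ with $\nu(\alpha)$ outside the subtree rooted at $w$; and, for each child $wa'$, the class of all $\alpha$ with $\nu(\alpha)$ in the subtree rooted at $wa'$. Let $x$ occur in atoms $\alpha,\alpha'$ of two different classes. Either $h(x)\in C^*$, or $h(x)\in N_{\nu(\alpha)}\cap N_{\nu(\alpha')}$. In the second case $w$ lies on the path from $\nu(\alpha)$ to $\nu(\alpha')$, so $h(x)\in N_w$ by (C). Either way $x\in\mathrm{dom}(g)$. So at most $|B|-1$ applications of (T3) separate the classes. It remains to show that $(B',g{\restriction}\mathrm{vars}(B'))$ at $w$ is accepted for each nonempty class $B'$. Its distance sum is at most $s$. Write $g$ for the restricted map and $a=\mathrm{last}(w)$.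

**Step 5: each class is accepted.** There are three kinds of classes.

*$B'=\{\alpha\}$ with $\nu(\alpha)=w$.* Every $x\in\mathrm{vars}(\alpha)$ has $h(x)\in N_w\cup C^*$, so $x\in\mathrm{dom}(g)$, and $\beta_w(g(\alpha))=h(\alpha)\in\beta_w(H_a^+)$. Since $\beta_w$ is injective, $g(\alpha)\in H_a^+$. Apply (T6); $(\mathsf{act},w)$ is accepted by Step 3, since $w\in F^k(\emptyset)$.

*$B'$ outside the subtree of $w$.* Then $w\neq\bot$; let $a=(\rho,\eta,M_1,M_2)$. Let $x\in\mathrm{dom}(g)$. If $h(x)$ is a null, then $h(x)=\beta_w(g(x))\in N_w$, and $h(x)\in N_{\nu(\alpha)}$ for some $\alpha\in B'$ containing $x$. As $w^-$ lies on the path from $w$ to $\nu(\alpha)$, (C) gives $h(x)\in N_{w^-}$. So $h(x)$ is not one of the nulls $n_{w,z}$, whence $g(x)\notin\mathrm{ex}(\rho)$, i.e. $g(x)\in\mathrm{fr}(\rho)$. If $h(x)$ is a constant, $g(x)\in C^*$. So (T4) applies. The restriction of $h$ to $\mathrm{vars}(B')$ is a witness for the successor, because $\beta_{w^-}(\eta(g(x)))=\beta_w(g(x))=h(x)$. Each distance drops by $1$, so the successor has sum $<s$ and is accepted by induction.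

*$B'$ in the subtree of a child $wa'$, $a'=(\rho',\eta',M_1',M_2')$.* Let $x\in\mathrm{dom}(g)$. If $h(x)$ is a null, then $h(x)\in N_w$, and $h(x)\in N_{\nu(\alpha)}$ for some $\alpha\in B'$, so $h(x)\in N_{wa'}$ by (C). Write $h(x)=\beta_{wa'}(x')$ with $x'\in\mathrm{rep}(a')$. Since $h(x)\in N_w$, it is not a null $n_{wa',z}$, so $x'\in\mathrm{fr}(\rho')$. Moreover $\beta_w(\eta'(x'))=\beta_{wa'}(x')=h(x)=\beta_w(g(x))$, so $\eta'(x')=g(x)$ by injectivity. Put $g'(x)=x'$; if $h(x)$ is a constant, put $g'(x)=g(x)\in C^*$. Then (T5) applies, the restriction of $h$ is a witness for the successor, and its sum is $<s$. So it is accepted by induction. $\square$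

## 10. Summaries of stack behavior, and the proof of Theorem 1

Acceptance concerns infinitely many configurations. But a transition depends only on the state and the top symbol, and its successors have one of the forms *stay* $q'$, *pop* $q'$ or *push* $a',q'$. We therefore record, for a state $q$ above top $a$, which sets of states may remain to be accepted once $a$ has been popped.

**Definition (summaries).** Let $\vdash_a\,\subseteq Q\times2^Q$, for $a\in\Sigma\cup\{\bot\}$ and with left component allowed at $a$, be the least relations such that the following holds. If a transition from state $q$ at top $a$ has successors $s_1,\dots,s_m$ ($m\ge0$) and $S_1,\dots,S_m$ satisfy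

* if $s_i$ is pop $q'$: $S_i=\{q'\}$;
* if $s_i$ is stay $q'$: $q'\vdash_aS_i$;
* if $s_i$ is push $a',q'$: there is $S'$ with $q'\vdash_{a'}S'$, and $S_i=\bigcup_{s\in S'}S_{i,s}$ with $s\vdash_aS_{i,s}$ for all $s\in S'$,

then $q\vdash_a\bigcup_iS_i$.

**Lemma 7.** Let $wa$ denote a node of $\mathcal T$ with top $a$ (for $a=\bot$, $w$ is empty).

(i) $q\vdash_\bot S$ implies $S=\emptyset$.

(ii) If $q\vdash_aS$, $wa\in\mathcal T$, and all $(s,w)$, $s\in S$, are accepted, then $(q,wa)$ is accepted.

(iii) If $(q,wa)$ is accepted with rank $k$, there is $S$ with $q\vdash_aS$ and every $(s,w)$, $s\in S$, accepted with rank $<k$.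

Hence $(q,\bot)$ is accepted iff $q\vdash_\bot\emptyset$.

*Proof.* (i) There are no pops at $\bot$, so by induction on the generation of the relation every $S_i$ is empty.

(ii) Induction on the generation of $\vdash$. Pop successors are accepted by assumption, stay successors by the induction hypothesis. For a push successor, $a'$ is compatible with $a$, so $waa'\in\mathcal T$. By the hypothesis for the pairs $s\vdash_aS_{i,s}$, all $(s,wa)$ with $s\in S'$ are accepted. Then by the hypothesis for $q'\vdash_{a'}S'$, the configuration $(q',waa')$ is accepted. So all successors are accepted, and $(q,wa)$ is.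

(iii) Strong induction on $k$. Take a transition all of whose successors have rank $<k$. For a pop successor put $S_i=\{q'\}$. For a stay successor the hypothesis gives $S_i$. For a push successor $(q',waa')$ of rank $k'<k$ the hypothesis gives $S'$ with $q'\vdash_{a'}S'$ and all $(s,wa)$, $s\in S'$, accepted with rank $<k'$. Apply the hypothesis to each of these: it gives $S_{i,s}$ with $s\vdash_aS_{i,s}$ and all $(t,w)$, $t\in S_{i,s}$, accepted with rank $<k'<k$. Put $S=\bigcup_iS_i$, where $S_i=\bigcup_{s\in S'}S_{i,s}$ in the push case.

The final statement is (ii) and (iii) for $a=\bot$, together with (i). $\square$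

**Proof of Theorem 1.** By Lemmas 5 and 6, $\mathcal R\notin\mathsf{gbts}$ iff $((\mathrm{body}^+(\rho,x_1,x_2),\emptyset),\bot)$ is accepted for some $\rho\in\mathcal R$ and $x_1,x_2\in\mathrm{fr}(\rho)$. By Lemma 7 this holds iff $q\vdash_\bot\emptyset$ for one of these finitely many items $q$.

The relations $\vdash_a$ are subsets of the finite set $Q\times2^Q$ and are computed by iterating their definition until nothing new appears. For the push case, tabulate the lifted relation "$T=\bigcup_{s\in S'}T_s$ with $s\vdash_aT_s$ for all $s\in S'$" between sets $S',T\subseteq Q$: start from $(\emptyset,\emptyset)$, and from $(S',T)$, $s\notin S'$ and $s\vdash_aT_s$ pass to $(S'\cup\{s\},T\cup T_s)$. Altogether the time is polynomial in $|\Sigma|\cdot2^{|Q|}$.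

Finally, a letter is given by a rule, a map from at most $|V|$ variables to $V\cup C^*$, and two subsets of $V$. An item is given by a subset of some $\mathrm{body}(\rho)$ or $\mathrm{body}^+(\rho,x_1,x_2)$ and a partial map from its variables to $V\cup C^*$. So $|\Sigma|$ and $|Q|$ are at most $2^{\mathrm{poly}(|\mathcal R|)}$, and the procedure runs in doubly exponential time. $\square$

## 11. Repair on dishonest databases only: the proof of Theorem 2

We return to $\mathcal R_{\mathcal M}$ of Section 3: rules (R1)–(R11), (RM), $\gamma,\delta$ and the repair rule $\varepsilon$. The predicates $U$ and $Neq$ occur in no head. Consider an arbitrary derivation from an arbitrary $\mathcal D$ yielding $\mathcal I$. We first collect facts about where nulls can occur.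

**Lemma 8.** Nulls never occur in: any position of $U,Neq$; position 3 of $First,Name,Z,W$; position 4 of $Next$; positions 3, 4 of $E,C_q$.

*Proof.* $\mathcal D$ has no nulls and $U,Neq$ occur in no head. Each rule fills the listed positions from listed positions of its body: (R1) from $U$; (R2) from $First$; (R3) from $Neq$; (R4) from $W$; (R5) from $W$; (R6) from $Next$; (R7) from $Z$; (R8) from $Name$ and $Next$; (R9) from $E$; (R10) from $Z$; (RM) from $C_q$ and $E$. $\square$

**Lemma 9.** Position 1 of $First,Name,Z,W,Next,E,C_q,S$ contains only constants or *root nulls*, i.e. nulls introduced for $r$ by (R1).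

*Proof.* (R1) fills position 1 of $First$ with a root null. Every other rule with one of these predicates in its head copies the first argument from the first argument of a body atom with one of these predicates. $\square$

The next lemma says that on honest databases the simulation is correct.

**Lemma 10.** If $S(r,u)\in\mathcal I$ with $r$ a null, and $Neq(e,e)\notin\mathcal D$ for all $e$, then $\mathcal M$ halts.

*Proof.* **Step 1: organize the atoms of one simulation.** By Lemma 9, $r$ is a root null, introduced with an atom $First(r,m_0,x_0)$. No atom containing $r$ is in $\mathcal D$. Define *stations* of $r$ with *branches*: $m_0$ is a station with branch $(m_0,x_0)$; if $m$ is a station and an (R4)-step on $W(r,m,c)$ introduces $m'$, then $m'$ is a station, whose branch is that of $m$ followed by $(m',c)$. Each station is introduced by exactly one step, so branches are well defined. We claim, for a station $m$ with branch $(m_0,x_0),\dots,(m_k,x_k)$, $m_k=m$: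

1. $First(r,m',x)\in\mathcal I$ only if $(m',x)=(m_0,x_0)$. $Next(r,m',m'',c)\in\mathcal I$ only if $m'$ is a station and $m''$ is a station whose branch is that of $m'$ followed by $(m'',c)$. Atoms $Name,Z,E,W,C_q$ with first argument $r$ have a station as second argument.
2. $Name(r,m,x)\in\mathcal I\Rightarrow x=x_k$; $Z(r,m,x)\in\mathcal I\Rightarrow x=x_0$; $E(r,m,x,x')\in\mathcal I\Rightarrow(x,x')=(x_i,x_{i+1})$ for some $i<k$.
3. $W(r,m,c)\in\mathcal I\Rightarrow Neq(x_i,c)\in\mathcal D$ for all $i\le k$.
4. $Neq(x_i,x_j)\in\mathcal D$ for all $0\le i<j\le k$.

**Step 2: prove 1–4.** For 1–3 use induction on the derivation.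

For 1: $First$-atoms come only from (R1), where $r$ is fresh, so only one has first argument $r$. $Next$-atoms come only from (R4), on $W(r,m',c)$, where $m'$ is a station by induction. The second argument of the other atoms is $m_0$ in (R2), (R3); it is the third argument of a $Next$-atom with first argument $r$ in (R5)–(R9); it is copied from $Z$ or $C_q$ in (R10), (RM).

For 2 and 3: if $m=m_0$, then by 1 it is not the third argument of a $Next$-atom with first argument $r$, since the branch of such an argument has length at least two. So only (R2), (R3) can produce the atoms in question. They give $x=x_0$ for $Name$ and $Z$ and $Neq(x_0,c)\in\mathcal D$ for $W$, and there is no $E$-atom. If $k\ge1$, then $m\ne m_0$, so (R2), (R3) do not apply, and any $Next$-atom used is $Next(r,m_{k-1},m_k,x_k)$ by 1. Then (R6) gives $x=x_k$; (R7) gives $x=x_0$ by induction; (R8) gives $(x_{k-1},x_k)$ by induction; (R9) gives $(x_i,x_{i+1})$ with $i<k-1$ by induction. And (R5) gives $Neq(x_k,c)\in\mathcal D$, together with $Neq(x_i,c)\in\mathcal D$ for $i\le k-1$ by induction.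

For 4: $m_j$ was created from $W(r,m_{j-1},x_j)$; apply 3 to $m_{j-1}$.

**Step 3: read off the run.** No $Neq(e,e)$ is in $\mathcal D$, so by 4 the elements $x_0,\dots,x_k$ of each branch are pairwise distinct. We show by induction on the derivation: every $C_q(r,m,x,y)\in\mathcal I$ has $x=x_a$, $y=x_b$ for elements of the branch of $m$ with $(q,a,b)$ reachable from $(q_0,0,0)$. For (R10), 2 gives $x=x_0$ and the initial configuration. For (RM), by 2 and distinctness, $E(r,m,x_a,x')$ forces $x'=x_{a+1}$; $E(r,m,x',x_a)$ forces $a>0$ and $x'=x_{a-1}$; $Z(r,m,x_a)$ forces $a=0$. Counter 2 is the same. Finally, $S(r,u)\notin\mathcal D$ was produced by (R11) from some $C_{q_f}(r,m,x,y)$, so $\mathcal M$ halts. $\square$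

**Lemma 11.** In every derivation, every step by a rule other than $\delta$ is greedy.

*Proof.* In each such rule some body atom, its *guard*, contains all frontier variables except some that are mapped to constants by Lemma 8. The guards are: $U$ for (R1); $First$ for (R2), (R3), where $c$ stands in $Neq$; $W$ for (R4); $Next$ for (R5)–(R9), where the remaining variables stand in position 3 of $W$, $Z$, $Name$ or in positions 3, 4 of $E$; $Z$ for (R10); the $C$-atom for (RM), where the remaining variable stands in $E$, and for (R11); $S$ for $\gamma$ and $\varepsilon$. If the guard's image is in $\mathcal D$, the frontier image has no nulls. Otherwise the guard's image was produced by an earlier step $j$, and all its nulls are in $N_j$. $\square$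

Call a $\delta$-step via $h$ *critical* if $h(r)$ and $h(z)$ are both nulls. Other $\delta$-steps are greedy by (1).

**Lemma 12.** (i) If $S(r,u)\in\mathcal I$ and $r$ or $u$ is a null, then the atom was produced by an (R11)-step, which introduced $u$. So $u$ is a null, and $S(r,u)$ is the only $S$-atom of $\mathcal I$ with second argument $u$. (ii) If $z$ is a null and $T(u,z)\in\mathcal I$, then $z$ was introduced by a $\gamma$- or $\varepsilon$-step, and $T(u,z)$ is the only $T$-atom of $\mathcal I$ with second argument $z$.

*Proof.* Only (R11) has $S$ in the head and only $\gamma,\varepsilon$ have $T$ in the head, each time in a single atom whose second argument is existential; and $\mathcal D$ has no nulls. So an $S$- or $T$-atom whose second argument is a null was produced by the one step introducing that null. $\square$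

**Lemma 13 (repair).** If $Neq(e,e)\in\mathcal D$ for some $e$, then for every derivation from $\mathcal D$ yielding $\mathcal I$ there is a greedy derivation from $\mathcal D$ yielding $\mathcal I$.

*Proof.* **Step 1: replace $\gamma$-steps as in Case D.** Let $(\rho_i,h_i,\mathcal I_i)_{i\le\ell}$ be the derivation. Every $\gamma$-step $i$ with $h_i(r),h_i(u)$ nulls, introducing a null $z$ such that $G(h_i(r),z)\in\mathcal I$, is replaced by an $\varepsilon$-step via $h_i\cup\{x\mapsto e\}$ with the same fresh null $z$. The other steps are kept. Let $\mathcal I_i'$ be the new instances. By induction $\mathcal I_i\subseteq\mathcal I_i'\subseteq\mathcal I$, and $\mathcal I_i'$ has the same nulls as $\mathcal I_i$: the only extra atoms are atoms $G(h_l(r),z)\in\mathcal I$ from replaced steps $l\le i$, whose nulls already occur in $\mathcal I_l$. So all steps are applicable, fresh nulls are fresh, and $\mathcal I_\ell'=\mathcal I$.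

**Step 2: check the critical $\delta$-steps.** By Lemma 11, applied to the new derivation, nothing else can fail. Let step $i$ be critical, with $r,u,z$ the images of its variables. Then $S(r,u),T(u,z),G(r,z)\in\mathcal I$. We apply Lemma 12 to the original derivation. Since $r$ is a null, $u$ is a null. The null $z$ was introduced by a $\gamma$- or $\varepsilon$-step $k$, whose $u$-image is $u$ because $T(u,z)$ is the only $T$-atom with second argument $z$. We have $k<i$, since $z$ occurs in $\mathcal I_{i-1}'$, hence in $\mathcal I_{i-1}$. The $r$-image $r'$ of step $k$ satisfies $S(r',u)\in\mathcal I$, so $r'=r$ by Lemma 12(i). If step $k$ was a $\gamma$-step, it was replaced, since $r,u$ are nulls and $G(r,z)\in\mathcal I$. So in the new derivation step $k$ is an $\varepsilon$-step producing $T(u,z)$ and $G(r,z)$. Thus $r,z\in N_k$, and step $i$ is greedy. $\square$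

In particular, every derivation of $\mathcal R_{\mathcal M}$ from $\mathcal D^*$ can be repaired, since $Neq(*,*)\in\mathcal D^*$, whether or not $\mathcal M$ halts. So the single database of Section 5 says nothing about membership of $\mathcal R_{\mathcal M}$ in $\mathsf{wgbts}$, and the collapse of Lemma 1 has no analogue here.

**Proposition 14.** If $\mathcal M$ does not halt, then $\mathcal R_{\mathcal M}\in\mathsf{wgbts}$.

*Proof.* Take a derivation from $\mathcal D$ yielding $\mathcal I$. If it has no critical $\delta$-step, it is itself greedy by Lemma 11. Otherwise $\mathcal I$ contains $S(r,u)$ with $r$ a null. As $\mathcal M$ does not halt, Lemma 10 gives some $Neq(e,e)\in\mathcal D$, and Lemma 13 gives a greedy derivation yielding $\mathcal I$. $\square$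

**Proposition 15.** If $\mathcal M$ halts, then $\mathcal R_{\mathcal M}\notin\mathsf{wgbts}$.

*Proof.* **Step 1: simulate the run on an honest database.** Fix a run to $q_f$ with all counter values at most $K$. With distinct constants $d_0,\dots,d_K$ let $\mathcal D=\{U(d_0)\}\cup\{Neq(d_i,d_j):0\le i<j\le K\}$. Derive $First(r,m_0,d_0)$ by (R1); $Name(r,m_0,d_0)$ and $Z(r,m_0,d_0)$ by (R2); $W(r,m_0,d_j)$ for $1\le j\le K$ by (R3). Then, for $i=0,\dots,K-1$ in turn, derive

* $Next(r,m_i,m_{i+1},d_{i+1})$ by (R4) on $W(r,m_i,d_{i+1})$;
* $W(r,m_{i+1},d_j)$ for $i+1<j\le K$ by (R5);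
* $Name(r,m_{i+1},d_{i+1})$ by (R6) and $Z(r,m_{i+1},d_0)$ by (R7);
* $E(r,m_{i+1},d_l,d_{l+1})$ for all $l\le i$, by (R8) for $l=i$ and by (R9) for $l<i$.

Next derive $C_{q_0}(r,m_K,d_0,d_0)$ by (R10) and follow the run by (RM), representing the value $a$ by $d_a$, up to some $C_{q_f}(r,m_K,\cdot,\cdot)$. Finally apply (R11), $\gamma$, $\delta$ once each, obtaining $S(r,u)$, $T(u,z)$, $G(r,z)$. Let $\mathcal I$ be the result. It contains no $Neq(e,e)$; its only $S$-, $T$-, $G$-atoms are these three; $z$ occurs only in $T(u,z)$ and $G(r,z)$; and $r,u,z$ are distinct nulls.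

**Step 2: no greedy derivation yields $\mathcal I$.** Suppose one does. Its intermediate instances are subsets of $\mathcal I$, so $\varepsilon$ is never applied. Let $i$ be the first step producing $G(r,z)$. It is a $\delta$-step with frontier image $\{r,z\}$. By greediness there is $j<i$ with $r,z\in N_j$. The atoms produced at step $j$ are in $\mathcal I$, some of them contains $z$, and they do not include $G(r,z)$; so they include $T(u,z)$. Since $\varepsilon$ is not applied, step $j$ is a $\gamma$-step, and it produces only $T(u,z)$. So $N_j=\{u,z\}\not\ni r$, a contradiction. (The argument is invariant under renaming nulls, so it also applies if "yielding $\mathcal I$" is read up to isomorphism.) $\square$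

**Proof of Theorem 2.** The map $\mathcal M\mapsto\mathcal R_{\mathcal M}$ is computable, and by Propositions 14 and 15, $\mathcal R_{\mathcal M}\in\mathsf{wgbts}$ iff $\mathcal M$ does not halt. The set $\mathcal R_{\mathcal M}$ is constant-free, with arities at most 4. An algorithm for $\mathsf{wgbts}$ would thus decide the halting problem for two-counter machines. $\square$

## 12. Exact complexities: the proof of Theorem 3

**Proof of Theorem 3(b).** *Hardness.* The reduction of Section 11 maps the $\Pi_1^0$-complete set of non-halting machines to $\mathsf{wgbts}$. In particular $\mathsf{wgbts}$ is not recursively enumerable.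

*Membership.* We show that one can decide, given $\mathcal R$, $\mathcal D$ and a finite $\mathcal I$, whether some greedy derivation from $\mathcal D$ yields $\mathcal I$. Then the complement of $\mathsf{wgbts}$ is recursively enumerable: enumerate all $\mathcal D$ and all derivations (up to renaming nulls), and report $\mathcal R$ when a result $\mathcal I$ without a greedy derivation is met.

To decide this, we bound the length of a shortest greedy derivation. Suppose a greedy derivation yields $\mathcal I$. Let step $i$ be by a rule without existential variables, with the same rule and the same frontier map as an earlier step $k$. It produces the same atoms as step $k$, and $N_i=N_k$. So step $i$ can be deleted, with references to $N_i$ replaced by references to $N_k$; the derivation remains greedy and yields $\mathcal I$. Iterate. At most $|\mathcal R|\cdot\max(1,|\mathrm{terms}(\mathcal I)|)^f$ steps of such rules remain, where $f$ is the maximal frontier size, since frontier images lie in $\mathrm{terms}(\mathcal I)$. Every other step introduces a null of $\mathcal I$, and distinct steps introduce distinct nulls. So the length is bounded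 by a computable number. All maps $h_i'$ take values in $\mathrm{terms}(\mathcal I)$, because every variable occurs in a body or head atom. Hence a finite search suffices. $\square$

**Proof of Theorem 3(a).** The upper bound is Theorem 1. For hardness, call a rule *guarded* if some body atom contains all body variables. We use the following published result: deciding $\mathcal D_0,\Sigma_0\models q$, for a database $\mathcal D_0\ne\emptyset$, a finite set $\Sigma_0$ of guarded rules and a nonempty Boolean conjunctive query $q$ (an existentially closed conjunction of atoms), is 2ExpTime-hard in combined complexity (Calì, Gottlob, Kifer, *Taming the infinite chase*, JAIR 48, 2013).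

**Step 1: the reduction.** The aim is again to unlock a non-greedy step, now exactly when $q$ is entailed. A root null is attached to all atoms, so that a copy of $\mathcal D_0$ is created from scratch and no database can interfere. For each predicate $P$ take a new predicate $\hat P$ with one extra first argument. For a conjunction $\varphi$ let $\hat\varphi_r$ replace each $P(\vec t)$ by $\hat P(r,\vec t)$, with $r$ a new variable. Let $U,F,G$ be new predicates and let $\mathcal R'$ consist of

1. $U(x)\to\exists r\bigwedge_{P(\vec d)\in\mathcal D_0}\hat P(r,\vec d)$, with the constants of $\mathcal D_0$ as rule constants;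
2. $\hat\varphi_r\to\exists\vec z\,\hat\psi_r$ for each $\varphi\to\exists\vec z\,\psi$ in $\Sigma_0$;
3. $U(x)\to\exists z\,F(z)$;
4. $\hat q_r\wedge F(z)\to G(r,z)$, with $z$ a new variable.

This is computable in polynomial time. We claim that $\mathcal R'\in\mathsf{gbts}$ iff $\mathcal D_0,\Sigma_0\not\models q$.

**Step 2: what a root null sees.** In any derivation, first arguments of hatted atoms are constants or *root nulls*, introduced for $r$ by rule 1, since rules 2 copy the first argument. For a root null $r$, no atom $\hat P(r,\vec t)$ is in the database. All of them are produced by the rule-1 step introducing $r$, or by steps of rules 2 all of whose body atoms have first argument $r$. With first arguments removed, the rule-1 step gives $\mathcal D_0$, and these rule-2 steps form a $\Sigma_0$-derivation from $\mathcal D_0$ yielding $\{P(\vec t):\hat P(r,\vec t)\in\mathcal I\}$. This set maps homomorphically, fixing constants, into every model of $\mathcal D_0\cup\Sigma_0$: start with $\mathcal D_0$; at each step the body is already mapped into the model, and since the model satisfies the rule, the map extends to the fresh nulls. So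
$$\text{if } q \text{ matches in } \{P(\vec t):\hat P(r,\vec t)\in\mathcal I\} \text{ for a root null } r,\text{ then } \mathcal D_0,\Sigma_0\models q.\tag{3}$$

**Step 3: if $\mathcal D_0,\Sigma_0\not\models q$, every step is greedy.** Steps of rules 1 and 3 have empty frontier. In a step of rules 2 the hatted guard contains the whole frontier, and its image is either in $\mathcal D$ (no nulls) or was produced by one earlier step. Consider a step of rule 4 via $h$ with $h(r),h(z)$ both nulls. Since $q$ is nonempty, $h(r)$ is the first argument of a hatted atom, so it is a root null, and (3) gives $\mathcal D_0,\Sigma_0\models q$, a contradiction. So at most one frontier image is a null, and the step is greedy by (1). Hence $\mathcal R'\in\mathsf{gbts}$.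

**Step 4: if $\mathcal D_0,\Sigma_0\models q$, some step is not greedy.** We use completeness of the chase: some finite $\Sigma_0$-derivation from $\mathcal D_0$ yields an instance in which $q$ has a match. (Apply all applicable pairs of rule and homomorphism fairly. The union of the instances is a model of $\mathcal D_0\cup\Sigma_0$, so $q$ matches in it, and the match uses finitely many atoms.) From $\{U(a)\}$ apply rule 1, with root null $r$; simulate that derivation by rules 2; apply rule 3, with null $z$; then apply rule 4 with frontier image $\{r,z\}$. Before this last step $z$ lies only in $N_j=\{z\}$ for the step $j$ of rule 3. So the last step is not greedy, and $\mathcal R'\notin\mathsf{gbts}$.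

The claim reduces the complement of a 2ExpTime-hard problem to $\mathsf{gbts}$. Since 2ExpTime is closed under complement, membership in $\mathsf{gbts}$ is 2ExpTime-hard, hence by Theorem 1 2ExpTime-complete. $\square$
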